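# Relations among symmetric squares of generic subspaces, and the rigidity of complete multipartite graphs

## 1. Generic subspaces and the relations among their symmetric squares

Let $V$ be a complex vector space of dimension $r$, and let $U_1,\dots,U_k$ be subspaces of $V$. Inside $\mathrm{Sym}^2V$ sit the smaller spaces $\mathrm{Sym}^2U_1,\dots,\mathrm{Sym}^2U_k$. The whole talk turns on the linear relations among them: tuples $(\theta_i)$ with $\theta_i\in\mathrm{Sym}^2U_i$ and $\sum_i\theta_i=0$. I fix notation first and then say what these relations are for.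

Write
$$f(x)=\frac{x(x+1)}2 ,$$
so $\dim\mathrm{Sym}^2V=f(r)$. We use constantly that
$$f(x)\ge0\ \text{ for every integer }x,\qquad f(x+y)=f(x)+f(y)+xy,\qquad f(x)-x=\binom x2 .$$

An element of $\mathrm{Sym}^2V$ is a symmetric tensor, and $vw$ means $\frac12(v\otimes w+w\otimes v)$. We view $\theta\in\mathrm{Sym}^2V$ as a symmetric map $V^*\to V$, so it has an image $\operatorname{im}\theta\subset V$, and we write $\theta(\xi,\eta)$ for its value on $\xi,\eta\in V^*$. We need three elementary facts.

* (S1) For a subspace $W\subset V$, $\theta\in\mathrm{Sym}^2W$ if and only if $\operatorname{im}\theta\subset W$. Indeed, in a basis of $V$ extending one of $W$, the condition $\operatorname{im}\theta\subset W$ says that the rows of the matrix of $\theta$ outside $W$ vanish, and by symmetry so do the columns. Hence $\mathrm{Sym}^2W\cap\mathrm{Sym}^2W'=\mathrm{Sym}^2(W\cap W')$.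
* (S2) Over $\mathbb C$, $\theta=\sum_a s_a\otimes s_a$ for some basis $(s_a)$ of $\operatorname{im}\theta$ (diagonalize).
* (S3) $\mathrm{Sym}^2V^*$, the space of quadratic forms $B$ on $V$, is dual to $\mathrm{Sym}^2V$ by $\langle B,vw\rangle=B(v,w)$, and $B$ annihilates $\mathrm{Sym}^2W$ if and only if $B|_W=0$.

**Definition.** For a finite index set $Z$ and subspaces $U=(U_i)_{i\in Z}$ of $V$, put
$$\mathcal R_Z(U)=\Big\{(\theta_i)\in\bigoplus_{i\in Z}\mathrm{Sym}^2U_i:\ \sum_{i\in Z}\theta_i=0\Big\},\qquad \mathcal Q_Z(U)=\{B\in\mathrm{Sym}^2V^*:\ B|_{U_i}=0\ \text{for all } i\in Z\}.$$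
When the ambient space is not $V$ but, say, $K$, we write $\mathcal R(K;U_\bullet)$ and $\mathcal Q(K;U_\bullet)$.

By (S3), $\mathcal Q_Z(U)$ is the annihilator of $\sum_i\mathrm{Sym}^2U_i$, so this sum has dimension $f(\dim V)-\dim\mathcal Q_Z(U)$. The relation space is the kernel of the summation map $\bigoplus\mathrm{Sym}^2U_i\to\mathrm{Sym}^2V$, hence
$$\dim\mathcal R_Z(U)=\sum_{i\in Z}f(\dim U_i)-f(\dim V)+\dim\mathcal Q_Z(U).\tag{1}$$
So counting relations and counting quadrics through the $U_i$ are the same problem.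

**Examples.**

* Two subspaces. A relation is $\theta_1=-\theta_2\in\mathrm{Sym}^2U_1\cap\mathrm{Sym}^2U_2$, so $\mathcal R\cong\mathrm{Sym}^2(U_1\cap U_2)$. For two distinct planes in $\mathbb C^3$ this has dimension $f(1)=1$. The quadrics through both planes are the multiples of $\ell_1\ell_2$, where $\ell_i$ is a linear form with kernel $U_i$. Formula (1) reads $1=3+3-6+1$.
* Three generic planes in $\mathbb C^3$. A form vanishing on $U_1$ and $U_2$ is a multiple of $\ell_1\ell_2$, which does not vanish on $U_3$. So $\mathcal Q=0$ and $\dim\mathcal R=9-6=3$. The three lines $U_i\cap U_j$ contribute one relation each.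
* Four distinct lines in $\mathbb C^2$. No nonzero form vanishes on three distinct lines, so $\mathcal Q=0$ and $\dim\mathcal R=4-3=1$, although all pairwise intersections are zero.

Now fix integers $1\le n_i\le r$ for $i\in[k]=\{1,\dots,k\}$, and let $U_i$ range over the Grassmannian $\mathrm{Gr}(n_i,V)$. The space $\mathcal Q_Z(U)$ is the kernel of a linear system whose coefficients are polynomials in the coordinates of bases of the $U_i$, so its dimension takes its minimum on a nonempty Zariski-open set of $U$. By (1) the same holds for $\mathcal R_Z(U)$. For $Z\subset[k]$ we write $Q_Z$ and $R_Z$ for these generic (minimal) dimensions, and $N_Z=\sum_{i\in Z}n_i$.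

**What this is for.** Take the complete $k$-partite graph with parts of sizes $n_1,\dots,n_k$ and $N$ vertices in total, placed generically in $\mathbb R^d$, and let $r=N-d-1$. Apart from easy cases, we shall prove that its number of internal degrees of freedom is
$$\max_{Z\subset[k]}(R_Z-N_Z),$$
and then compute all the $R_Z$ that matter. The outcome is an arithmetic criterion for rigidity.

## 2. Rigid frameworks and the arithmetic criterion

Let $d\ge1$. A **$d$-dimensional framework** is a pair $(G,p)$ with $G=(V(G),E)$ a finite simple graph and $p:V(G)\to\mathbb R^d$. It is **rigid** if the only continuous motions of the vertices, starting from $p$, that preserve the distance between every pair of adjacent vertices are the trivial ones (rotations and translations of the whole graph). The embedding $p$ is **generic** if its $d|V(G)|$ coordinates are algebraically independent over $\mathbb Q$. By a theorem of Asimow and Roth, if $(G,p)$ is rigid for some generic $p$, it is rigid for every generic $p$. Then $G$ is called **$d$-rigid**.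

The **rigidity matrix** of $(G,p)$ has one row per edge and $d$ columns per vertex. The row of $uv$ has $p_u-p_v$ in the columns of $u$, $p_v-p_u$ in those of $v$, and zeros elsewhere. Its kernel is the space of infinitesimal motions. A generic $p$ maximizes its rank, because the minors are polynomials in $p$ with integer coefficients. We use the theorem of Asimow and Roth in this form: a generic framework on $N$ vertices in $\mathbb R^d$ is rigid if and only if its rigidity matrix has rank $dN-\binom{d+1}2$ (if $N\ge d+1$), respectively $\binom N2$ (if $N\le d+1$).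

The question, posed by Yunseong Jung and Alan Lew in "Stiffness matrices of graph blow-ups and the $d$-dimensional algebraic connectivity of complete bipartite graphs", arXiv:2504.01181 (2025), is this. Let $k\ge3$. For which $d$ and $n_1,\dots,n_k$ is the complete $k$-partite graph $K_{n_1,\dots,n_k}$ $d$-rigid? One wants explicit conditions on the integers, not a rank computation at each input.

**Conventions.** Throughout, $n_1\ge n_2\ge\dots\ge n_k\ge1$, $N=\sum_in_i$, and $G=K_{n_1,\dots,n_k}$ has parts $A_1,\dots,A_k$, so $|E|=\sum_{i<j}n_in_j$. Also $x^+=\max\{0,x\}$. Define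

* $\varepsilon=dN-\binom{d+1}2-\sum_{i<j}n_in_j$;
* $\sigma=\sum_{j=2}^k\max\{0,\binom{h_j+1}2-n_j\}-n_1$, where $h_j=\max\{0,\ d+1-(N-n_1-n_j)\}$;
* $\delta=d+1-\sum_{i\ge4}n_i$ and $\tau=\sum_{i=1}^3\binom{\delta-n_i+1}2-(n_1+n_2+n_3)$. Call $\tau$ **active** if $n_1\le\delta$ and $n_1+n_2+n_3\ge2\delta$.

**Theorem 1 (criterion).** Let $k\ge3$, $d\ge1$. Then $K_{n_1,\dots,n_k}$ is $d$-rigid if and only if one of the following holds:

* (a) $n_1=1$ (a complete graph);
* (b) $N-n_1=d$ and $n_2=1$;
* (c) $N-n_1\ge d+1$, and $\varepsilon\le0$, and $\sigma\le0$, and ($\tau\le0$ if $\tau$ is active).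

**Theorem 2 (exact generic rank).** Let $k\ge 3$, $N\ge d+2$, and let $\mathrm{dof}(G)=dN-\binom{d+1}2-\operatorname{rank}$ be the dimension of the space of infinitesimal motions modulo trivial ones of a generic framework in $\mathbb R^d$.

* If $N-n_1\ge d+1$, then $\mathrm{dof}(G)=\max\{0,\varepsilon,\sigma,\tau\}$, with $\tau$ omitted if inactive.
* If $N-n_1\le d$, the rank is $|E|$ and $\mathrm{dof}(G)=\varepsilon$.
* If $N-n_1\ge d+1$ and $n_1\ge d+1$, then simply $\mathrm{dof}(G)=\max\{0,\sigma\}$.

**Trying it on small cases.** For $d=1$, rigid means connected, and $G$ is connected. The criterion agrees unless $G$ is complete, where (a) applies anyway: $k\ge3$ gives $N-n_1\ge2=d+1$, and $\varepsilon=N-1-|E|\le0$ for a connected graph. Each $N-n_1-n_j\ge1$, so $h_j\le1$ and $\binom{h_j+1}2\le1\le n_j$, giving $\sigma=-n_1$. If $\tau$ is active, then $0\le\delta-n_i\le1$, so $\tau\le3-3=0$.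

The graph $K_{2,1,1}$ in the plane is two triangles sharing an edge, which is rigid. Here $N-n_1=2=d$ and $n_2=1$, so (b) applies.

The octahedron $K_{2,2,2}$ has $N-n_1=4$. For $d=3$: $\varepsilon=18-6-12=0$, $h_2=h_3=2$, $\sigma=2(3-2)-2=0$, and $\delta=4$ makes $\tau$ inactive ($6<8$). So it is $3$-rigid. For $d=4$ the second case of Theorem 2 applies, $\mathrm{dof}=\varepsilon=24-10-12=2$, and it is not $4$-rigid.

**None of the three conditions in (c) can be dropped.** In each of the following, $N-n_1\ge d+1$ and exactly one condition fails.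

* $K_{2,2,2,2,2,2,2}$, $d=10$: $N=14$, $|E|=84$, $\varepsilon=140-55-84=1$. All $h_j=11-10=1$, so $\sigma=-2$. Also $\delta=3$, $\tau$ is active and $\tau=3-6=-3$.
* $K_{7,6,1}$, $d=5$: $N=14$, $|E|=55$, $\varepsilon=70-15-55=0$. Here $h_2=6-1=5$, $h_3=0$, so $\sigma=(15-6)-7=2$. As $\delta=6<n_1$, $\tau$ is inactive.
* $K_{40,40,40}$, $d=49$: $\varepsilon=5880-1225-4800=-145$. Here $h_2=h_3=10$, so $\sigma=2(55-40)-40=-10$. And $\delta=50$, so $\tau$ is active and $\tau=3\cdot55-120=45$.

## 3. Few vertices, or few vertices outside the largest part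

This section disposes of everything outside the range $N-n_1\ge d+1$.

**The case $N\le d+1$.** Generic points are affinely independent, so for each vertex $u$ the vectors $p_u-p_v$ ($v\ne u$) are linearly independent. A linear relation among the rows of the rigidity matrix of the complete graph $K_N$, read in the columns of $u$, therefore has coefficient $0$ on every edge at $u$. Since $u$ is arbitrary, the rows are independent. So $G$ has rank $|E|$ and is rigid if and only if $|E|=\binom N2$, i.e. $n_1=1$. Theorem 1 agrees: (b) would give $n_1=N-d\le1$, which is (a), and (c) would force $N\ge d+1+n_1\ge d+2$.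

**The case $N\ge d+2$, $M:=N-n_1\le d$.** Let $H$ be the graph induced on $A_2\cup\dots\cup A_k$. A vertex $a\in A_1$ is adjacent exactly to the $M$ vertices of $H$, and these together with $a$ are at most $d+1$ generic points, hence affinely independent. In a linear relation among the rows of $G$, the columns of $a$ show that all coefficients on edges at $a$ vanish. This holds for every $a\in A_1$, and what remains is a relation among the rows of $H$, which is trivial by the previous argument. So the rank is $|E|$ and $\mathrm{dof}(G)=\varepsilon$. This is the second case of Theorem 2.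

To see when $\varepsilon=0$, put $g=d-M\ge0$. Then
$$\varepsilon=d(M+n_1)-\tbinom{d+1}2-n_1M-|E(H)|=n_1g+\Big(dM-\tbinom{d+1}2\Big)-|E(H)|,$$
and substituting $d=M+g$ gives $dM-\binom{d+1}2=\binom M2-\frac{g(g+1)}2$. Hence
$$\varepsilon=n_1g-\frac{g(g+1)}2+\Big(\binom M2-|E(H)|\Big),\qquad n_1=N-M\ge g+2 .$$
The first two terms are at least $g(g+2)-\frac{g(g+1)}2=\frac{g(g+3)}2\ge0$, with total $0$ only if $g=0$. The last bracket is nonnegative and is $0$ exactly when $H$ is complete. So $\varepsilon=0$ if and only if $M=d$ and $n_2=1$, which is (b). In this range (a) cannot hold, since $n_1=1$ would give $M=N-1\ge d+1$, and neither can (c). So Theorem 1 holds here.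

**From now on $N-n_1\ge d+1$.** Put
$$r=N-d-1,\qquad e_{ij}=n_i+n_j-r=d+1-(N-n_i-n_j)\quad(i\ne j).$$
Then $N-n_i\ge N-n_1\ge d+1$ gives $1\le n_i\le r$ for all $i$, so the setting of Section 1 applies. Note $h_j=e_{1j}^+$. Let $F$ be the set of non-edges of $G$, i.e. pairs inside a part, so $|F|=\sum_i\binom{n_i}2$. Since $\binom N2-\binom{N-d}2=dN-\binom{d+1}2$, $\binom{N-d}2=f(r)$ and $|E|=\binom N2-|F|$,
$$\varepsilon=\sum_i\binom{n_i}2-f(r)=|F|-f(r).\tag{2}$$

It is enough to prove Theorem 2 in this range. Indeed, by Asimow–Roth $G$ is then $d$-rigid if and only if $\mathrm{dof}(G)=0$, which by Theorem 2 is (c). Alternative (b) is excluded, and if (a) holds, $G$ is complete, hence rigid, hence satisfies (c). So Theorem 1 follows.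

## 4. From stresses to products of vectors

The purpose of this section is to trade the rigidity matrix, which knows about edges, for vectors in $\mathbb R^r$ in which only the non-edges appear. For $q:V(G)\to\mathbb R^r$ put
$$\rho(q)=\operatorname{rank}\{q_uq_v:\ uv\in F\}\subset\mathrm{Sym}^2\mathbb R^r .$$

**Lemma 3.** $\mathrm{dof}(G)=|F|-\max_q\rho(q)$.

*Proof.* **Step 1: parametrize all stresses of the complete graph.** Let $p$ have affine span $\mathbb R^d$, and let $P$ be the $N\times(d+1)$ matrix with rows $(p_v,1)$, which has rank $d+1$. A stress $\omega$ of $(K_N,p)$ is a linear relation among the rows of its rigidity matrix: $\sum_v\omega_{uv}(p_u-p_v)=0$ for all $u$. Put $\Omega_{uv}=-\omega_{uv}$ for $u\ne v$ and $\Omega_{uu}=\sum_{v\neq u}\omega_{uv}$. Then stresses correspond bijectively to symmetric $N\times N$ matrices $\Omega$ with $\Omega P=0$: the last column of $P$ says that row sums vanish, the others are the stress equations.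

Let $Q$ be an $r\times N$ matrix whose rows form a basis of $\ker P^T$, and let $q_v$ be its columns. If $\Omega$ is symmetric with $\Omega P=0$, its columns lie in $\ker P^T$, so $\Omega=Q^TX$. Since $Q^T$ is injective, $XP=0$, so the rows of $X$ lie in $\ker P^T$ and $X=SQ$. Thus $\Omega=Q^TSQ$, with $S$ unique because $Q$ has rank $r$, and $S$ is symmetric because $\Omega$ is. Conversely every symmetric $S$ gives such an $\Omega$. Moreover $\Omega_{uv}=q_u^TSq_v$.

**Step 2: read off the rank for $G$.** Stresses of $(G,p)$ are those with $\Omega_{uv}=0$ for $uv\in F$, i.e. the symmetric forms $S$ annihilating all $q_uq_v$, $uv\in F$. They form a space of dimension $f(r)-\rho(q)$. The rank of the rigidity matrix is $|E|$ minus this dimension, so by (2)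
$$\operatorname{rank}=|E|-f(r)+\rho(q)=dN-\tbinom{d+1}2-\big(|F|-\rho(q)\big).$$
A generic $p$ has full affine span and maximizes the rank. So $\mathrm{dof}(G)=|F|-\max\rho(q)$, the maximum over those $q$ that arise from some $p$ with full affine span.

**Step 3: remove the restriction on $q$.** Let $Q$ be a generic real $r\times N$ matrix. It has rank $r$, and since $r<N$, no coordinate vector lies in its row space, so $\ker Q$ is contained in no coordinate hyperplane. A real vector space is not a finite union of proper subspaces, so $\ker Q$ contains $x$ with all coordinates nonzero. Replace $q_v$ by $x_vq_v$. Each product $q_uq_v$ is multiplied by $x_ux_v\ne0$, so $\rho$ does not change, and now $(1,\dots,1)^T\in\ker Q$. So the $(d+1)$-dimensional space $\ker Q$ is the column space of some matrix $P=[p,1]$ of rank $d+1$, and the rows of $Q$ form a basis of $\ker P^T$. Hence the new $q$ arises from $p$. Since $\rho$ is maximal on a nonempty Zariski-open set, which contains such generic $q$, the restricted and unrestricted maxima agree. $\square$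

The maximum of $\rho$ is the same over $\mathbb C$, since the relevant minors are polynomials with integer coefficients and a polynomial vanishing at all real points is zero. **From now on we work over $\mathbb C$, with $V=\mathbb C^r$.**

## 5. From products to relations: the formula $\max_Z(R_Z-N_Z)$

The natural first guess is that for generic $q$ the vectors $q_uq_v$, $uv\in F$, are as independent as their number permits, i.e. $\rho=\min\{|F|,f(r)\}$. By (2) this says $\mathrm{dof}(G)=\max\{0,\varepsilon\}$: count edges and nothing else.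

This guess fails, and $K_{7,6,1}$ in $\mathbb R^5$ shows where. Here $r=8$, $|F|=21+15=36=f(8)$, so the guess is $\mathrm{dof}=0$. But the $21$ products from $A_1$ lie in $\mathrm{Sym}^2U_1$ and the $15$ from $A_2$ lie in $\mathrm{Sym}^2U_2$, where $U_i=\mathrm{span}(q_u:u\in A_i)$, and $\dim(U_1\cap U_2)=7+6-8=5$. The two symmetric squares share the $15$-dimensional space $\mathrm{Sym}^2(U_1\cap U_2)$. Lying in the span of the products with $u\ne v$ imposes $7$ linear conditions on an element of $\mathrm{Sym}^2U_1$ (zero diagonal) and $6$ on an element of $\mathrm{Sym}^2U_2$. So at least $15-13=2$ linear relations exist among the $36$ products, and $\mathrm{dof}\ge2$.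

So one must understand two things: the relations in $\mathcal R_Z(U)$, and how many of the diagonal conditions are independent on them. The second is settled completely by the following proposition.

**Proposition 4.** $\mathrm{dof}(G)=\max_{Z\subseteq[k]}(R_Z-N_Z)$, where $Z=\emptyset$ gives $0$.

The maximum over subsets is really needed. In the example, the forms vanishing on $U_1$ and $U_2$ have dimension $36-(28+21-15)=2$, and a generic line $U_3$ imposes one condition on them, so $Q_{[3]}=1$ and $R_{[3]}=28+21+1-36+1=15$. Thus $R_{[3]}-N_{[3]}=1$, whereas $R_{\{1,2\}}-N_{\{1,2\}}=15-13=2$: the diagonal condition from $U_3$ holds automatically on $\mathcal R_{\{1,2\}}$ and should not be counted there.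

*Proof.* **Step 1: rewrite $|F|-\rho(q)$ as a space of relations with zero diagonals.** For generic $q$, $U_i=\mathrm{span}(q_u:u\in A_i)$ has dimension $n_i$. Let $(x_u)_{u\in A_i}$ be the basis of $U_i^*$ dual to $(q_u)_{u\in A_i}$. The coefficient of $q_uq_u$ in $\theta\in\mathrm{Sym}^2U_i$ is $\theta(x_u,x_u)$, so the products $q_uq_v$ ($u\neq v$ in $A_i$) form a basis of $\{\theta\in\mathrm{Sym}^2U_i:\theta(x_u,x_u)=0\ \forall u\in A_i\}$. Hence $|F|-\rho(q)$, the dimension of the space of linear relations among the products, equals $\dim\mathcal R_f$, where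
$$\mathcal R_f=\{\theta\in\mathcal R_{[k]}(U):\ \theta_i(x_u,x_u)=0\ \text{ for all } i \text{ and all } u\in A_i\}.$$
The data $q$ and $(U,x)$ determine each other. Fix $U$ in the dense open set where $\dim\mathcal R_Z(U)=R_Z$ for all $Z$, and let $X=\prod_i(U_i^*)^{A_i}$, so that tuples of bases form a nonempty open subset of $X$. We show that for generic $x\in X$, $\dim\mathcal R_f=\max_Z(R_Z-N_Z)$. This suffices: the set of $q$ with $\rho(q)$ maximal is nonempty and open, so it contains some $(U,x)$ with $U$ as above. For this $U$ it contains a nonempty open set of $x$, and hence a generic one.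

**Step 2: lower bound.** Extend by zero to regard $\mathcal R_Z(U)\subset\mathcal R_{[k]}(U)$. On it only the $N_Z$ conditions with $i\in Z$ are nontrivial. So $\dim\mathcal R_f\ge R_Z-N_Z$ for every $Z$.

**Step 3: make $x$ generic in the right sense.** For $Z\subset[k]$, $i\in Z$, $u_0\in A_i$, let $\mathcal R_Z^{(u_0)}$ be the space of $\theta\in\mathcal R_Z(U)$ satisfying the conditions of all $u\ne u_0$, $u\in\bigcup_{j\in Z}A_j$. It does not depend on $x_{u_0}$. Call $x$ *bad* for $(Z,i,u_0)$ if some $\theta\in\mathcal R_Z^{(u_0)}$ has $\theta_i\ne0$, but $\theta_i(x_{u_0},x_{u_0})=0$ for all $\theta\in\mathcal R_Z^{(u_0)}$. The bad set is constructible. Over a fixed choice of the $x_u$, $u\neq u_0$, it is empty or contained in the zero set of a nonzero quadratic polynomial $x_{u_0}\mapsto\theta_i(x_{u_0},x_{u_0})$, so its fibers are proper closed subsets of $U_i^*$. A dense constructible subset of the irreducible $X$ would contain a nonempty open subset, some fiber of which would contain a nonempty open subset of $U_i^*$. So the bad set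 is not dense. There are finitely many triples $(Z,i,u_0)$, so generic $x$ is bad for none of them.

**Step 4: upper bound.** For such $x$, let $Z$ be the set of $i$ for which some $\theta\in\mathcal R_f$ has $\theta_i\neq0$. Then $\mathcal R_f$ is the subspace of $\mathcal R_Z(U)$ cut out by the $N_Z$ conditions with $i\in Z$. Take $i\in Z$ and $u_0\in A_i$. Since $\mathcal R_Z^{(u_0)}\supseteq\mathcal R_f$, its $i$-th projection is nonzero. As $x$ is not bad, some $\theta\in\mathcal R_Z(U)$ satisfies every condition except that of $u_0$. This holds for each of the $N_Z$ functionals, so they are linearly independent on $\mathcal R_Z(U)$. Hence $\dim\mathcal R_f=R_Z-N_Z$. $\square$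

## 6. Stars and triangles of intersections

It remains to know $R_Z$. This section finds the evident relations and states precisely what is missing. For $a\in[k]$ put
$$s_a=\sum_{j\ne a}\big(f(e_{aj}^+)-n_j\big)^+-n_a ,\qquad\text{so } s_1=\sigma .$$
For distinct $a,b,c$ call $\{a,b,c\}$ **admissible** if $e_{ab},e_{ac},e_{bc}\ge0$ and $n_a+n_b+n_c\le2r$, and then put
$$t_{abc}=f(e_{ab})+f(e_{ac})+f(e_{bc})-n_a-n_b-n_c .$$

*Example.* For $K_{40,40,40}$ in $\mathbb R^{49}$ we have $r=70$ and all $e_{ij}=10$, and $120\le140$, so $\{1,2,3\}$ is admissible, with $t_{123}=45$.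

**Lemma 5.** $\mathrm{dof}(G)$ is at least $0$, $\varepsilon$, each $s_a$, and each $t_{abc}$ with $\{a,b,c\}$ admissible.

*Proof.* By Proposition 4 it suffices to bound $R_Z-N_Z$ from below for suitable $Z$. The bound $0$ is $Z=\emptyset$.

**The bound $\varepsilon$.** By (1), $R_{[k]}-N\ge\sum_i(f(n_i)-n_i)-f(r)=\sum_i\binom{n_i}2-f(r)=\varepsilon$.

**The star at $a$.** Let $J=\{j\ne a:f(e_{aj}^+)>n_j\}$ and $E_{aj}=U_a\cap U_j$, which generically has dimension $e_{aj}^+$. Send $(b_j)_{j\in J}\in\bigoplus_J\mathrm{Sym}^2E_{aj}$ to $\theta_a=\sum_Jb_j$, $\theta_j=-b_j$. This is a relation, and the map is injective. So $R_{\{a\}\cup J}\ge\sum_Jf(e_{aj})$, and subtracting $N_{\{a\}\cup J}=n_a+\sum_Jn_j$ gives $s_a$.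

**The triangle on $a,b,c$.** Generically $\dim E_{ij}=e_{ij}$ and $\dim(U_a\cap U_b\cap U_c)=(n_a+n_b+n_c-2r)^+=0$. Send $(b_{ab},b_{ac},b_{bc})\in\mathrm{Sym}^2E_{ab}\oplus\mathrm{Sym}^2E_{ac}\oplus\mathrm{Sym}^2E_{bc}$ to
$$(\theta_a,\theta_b,\theta_c)=(b_{ab}+b_{ac},\ -b_{ab}+b_{bc},\ -b_{ac}-b_{bc}),$$
whose sum is $0$. On the kernel, $b_{ab}=-b_{ac}$ lies in $\mathrm{Sym}^2E_{ab}\cap\mathrm{Sym}^2E_{ac}=\mathrm{Sym}^2(U_a\cap U_b\cap U_c)=0$ by (S1), and then $b_{bc}=b_{ab}=0$. So $R_{\{a,b,c\}}-N_{\{a,b,c\}}\ge t_{abc}$. $\square$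

A second guess would be that $\varepsilon$ and the stars suffice. For $K_{40,40,40}$ in $\mathbb R^{49}$, $\varepsilon=-145$ and every $s_a=-10$, yet the triangle gives $\mathrm{dof}\ge45$. Once triangles appear, one must ask whether four or more subspaces bring yet more independent sources of relations. Formula (1) locates the question. If $Q_Z=0$, then $R_Z$ is a number we know, and
$$R_Z-N_Z=\sum_{i\in Z}\binom{n_i}2-f(r)\le\varepsilon .$$
All difficulty is in the sets $Z$ with $Q_Z>0$, where a nonzero quadric contains all the generic subspaces $U_i$, $i\in Z$. Nothing so far bounds the relations there.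

The way forward is to use this quadric against the relations. A form $B\in\mathcal Q_Z(U)$ that persists when $U$ is moved in any direction confines every relation to its radical. Counting the pairs $(B,U)$ then determines the numbers.

## 7. A persistent quadric confines all relations to its radical

For a quadratic form $B$ on $V$, $\operatorname{rad}B=\{v:B(v,\cdot)=0\}$.

**Lemma 6.** Let $U=(U_i)_{i\in Z}$ be such that $\dim\mathcal Q_Z$ is locally constant near $U$. Then for all $B\in\mathcal Q_Z(U)$ and $\theta\in\mathcal R_Z(U)$ we have $\operatorname{im}\theta_i\subset\operatorname{rad}B$ for all $i\in Z$.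

*Proof.* **Step 1: move $U$ and carry $B$ along.** Let $\varphi_i\in\mathrm{Hom}(U_i,V)$ be arbitrary, and $U_i(t)=\{u+t\varphi_i(u):u\in U_i\}$, which has dimension $\dim U_i$ for small $t$. Then $\mathcal Q_Z(U(t))$ is the kernel of the linear map $L_t$ sending $B$ to the forms $u\mapsto B(u+t\varphi_iu,u+t\varphi_iu)$ on the $U_i$. Its matrix is polynomial in $t$, and by hypothesis its rank is a constant $m$ near $t=0$. Choose an $m\times m$ minor that is nonzero at $t=0$. Keep the coordinates of $B$ outside the columns of this minor fixed, and solve the $m$ chosen equations for the other coordinates by Cramer's rule. As the rank is $m$, the remaining equations follow. This gives a holomorphic family $B_t\in\mathcal Q_Z(U(t))$ with $B_0=B$.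

**Step 2: differentiate.** Write $B'$ for the derivative of $B_t$ at $t=0$. Differentiating $B_t(u+t\varphi_iu,u+t\varphi_iu)=0$ at $t=0$ gives $B'(u,u)=-2B(\varphi_iu,u)$ for $u\in U_i$.

**Step 3: pair with the relation.** By (S2) write $\theta_i=\sum_as^i_a\otimes s^i_a$ with $(s^i_a)_a$ a basis of $\operatorname{im}\theta_i\subset U_i$. Since $\sum_i\theta_i=0$,
$$0=\Big\langle B',\sum_i\theta_i\Big\rangle=\sum_{i,a}B'(s^i_a,s^i_a)=-2\sum_{i,a}B(\varphi_i(s^i_a),s^i_a).$$
For each $i$ the vectors $s_a^i$ are independent, so the $\varphi_i(s^i_a)\in V$ can be prescribed at will. Taking one of them to be an arbitrary $v$ and the others zero gives $B(v,s^i_a)=0$. So $s^i_a\in\operatorname{rad}B$. $\square$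

*Examples.* For two distinct planes in $\mathbb C^3$, $B=\ell_1\ell_2$ has radical the line $U_1\cap U_2$, and indeed the relations are $(\theta,-\theta)$ with $\theta\in\mathrm{Sym}^2(U_1\cap U_2)$. The hypothesis matters. Let $U_1=U_2$ be the line spanned by $e_1$ in $\mathbb C^2$. Then $(e_1\otimes e_1,-e_1\otimes e_1)$ is a relation and $B=xy$ vanishes on both lines, but $\operatorname{rad}B=0$. Here $\dim\mathcal Q=2$, while it is $1$ for any two distinct lines.

## 8. Counting pairs (quadric, subspaces)

This section applies Lemma 6 at a generic pair $(B,U)$ and shows that a dimension count forces rigid numerical identities.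

**Recalled fact.** For a nondegenerate quadratic form on $\mathbb C^{m}$, a totally isotropic subspace has dimension $n\le m/2$, and those of dimension $n$ form a family of dimension $n(m-n)-f(n)$. To see the count, choose a basis $v_1,\dots,v_n$ one vector at a time. Then $v_j$ must be an isotropic vector of $\langle v_1,\dots,v_{j-1}\rangle^\perp$, which has dimension $m-j+1$ and on which the form is not identically zero: it is nondegenerate on the quotient by $\langle v_1,\dots,v_{j-1}\rangle$, of dimension $m-2(j-1)\ge2$. So $v_j$ varies in dimension $m-j$. The total is $nm-f(n)$, and we subtract $n^2$ for the choice of basis.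

**Proposition 7.** Let $Z\subset[k]$ with $Q_Z>0$. Then there are a space $K$ and subspaces $K_i\subset K$ ($i\in Z$) with $\kappa=\dim K<r$, $\kappa_i=\dim K_i\le n_i$, such that, with $\bar r=r-\kappa$ and $\bar n_i=n_i-\kappa_i$:

1. $\dim\mathcal Q(K;K_\bullet)=0$ and $R_Z=\sum_{i\in Z}f(\kappa_i)-f(\kappa)$;
2. $\bar n_i\le\bar r/2$, with equality whenever $\kappa_i>0$;
3. the following inequality holds:
$$0<Q_Z\le f(\bar r)+\kappa\bar r-\sum_{i\in Z}\big[f(\bar n_i)+\kappa_i(\bar r-\bar n_i)\big].\tag{3}$$

*Proof.* **Step 1: a generic pair.** Let $\mathcal G=\prod_{i\in Z}\mathrm{Gr}(n_i,V)$, and $\mathcal G_0\subset\mathcal G$ the nonempty open set where $\dim\mathcal Q_Z(U)=Q_Z$. Then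
$$\mathcal I^0=\{(B,U):U\in\mathcal G_0,\ 0\ne B\in\mathcal Q_Z(U)\}$$
is a vector bundle of rank $Q_Z$ over the irreducible $\mathcal G_0$ with the zero section removed. So it is irreducible of dimension $Q_Z+\dim\mathcal G$. The numbers $\dim\operatorname{rad}B$ and $\dim(U_i\cap\operatorname{rad}B)=n_i-\operatorname{rank}(U_i\xrightarrow{B}V^*)$ are upper semicontinuous, so on a dense open $\mathcal I^1\subset\mathcal I^0$ they take constant values $\kappa$ and $\kappa_i$. As $B\ne0$, $\kappa<r$. The image $\bar U_i$ of $U_i$ in $V/\operatorname{rad}B$ is totally isotropic of dimension $\bar n_i$ for a nondegenerate form on a space of dimension $\bar r$, so $\bar n_i\le\bar r/2$.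

**Step 2: bound $\dim\mathcal I^1$ to get (3).** $\mathcal I^1$ lies in the set $\mathcal S$ of all $(B,U)$ with $U\in\mathcal G$, $B|_{U_i}=0$ for all $i$, $\dim\operatorname{rad}B=\kappa$ and $\dim(U_i\cap\operatorname{rad}B)=\kappa_i$. A form of corank $\kappa$ is a point $K$ of $\mathrm{Gr}(\kappa,V)$ together with a nondegenerate form on $V/K$, so such forms have dimension $\kappa(r-\kappa)+f(r-\kappa)=f(r)-f(\kappa)$. Fix $B$ with radical $K$. Then $U_i$ is determined by

* $L=U_i\cap K\in\mathrm{Gr}(\kappa_i,K)$, in dimension $\kappa_i(\kappa-\kappa_i)$;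
* its isotropic image $\bar U_i\subset V/K$, in dimension $\bar n_i(\bar r-\bar n_i)-f(\bar n_i)$;
* given these, with $W$ the preimage of $\bar U_i$ in $V$, the complement $U_i/L$ of $K/L$ in $W/L$. Complements form a torsor under $\mathrm{Hom}(\bar U_i,K/L)$, of dimension $\bar n_i(\kappa-\kappa_i)$.

Since $n_i=\kappa_i+\bar n_i$ and $r-n_i=(\kappa-\kappa_i)+(\bar r-\bar n_i)$, expanding the product gives
$$n_i(r-n_i)-\big[\kappa_i(\kappa-\kappa_i)+\bar n_i(\kappa-\kappa_i)+\bar n_i(\bar r-\bar n_i)\big]=\kappa_i(\bar r-\bar n_i).$$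
So the family of possible $U_i$ has dimension $\dim\mathrm{Gr}(n_i,V)-\kappa_i(\bar r-\bar n_i)-f(\bar n_i)$, and
$$Q_Z+\dim\mathcal G=\dim\mathcal I^1\le\dim\mathcal S= f(r)-f(\kappa)+\dim\mathcal G-\sum_{i\in Z}\big[\kappa_i(\bar r-\bar n_i)+f(\bar n_i)\big].$$
As $f(r)-f(\kappa)=f(\bar r)+\kappa\bar r$, this is (3).

**Step 3: confine the relations and compare two counts.** Take $(B,U)\in\mathcal I^1$, $K=\operatorname{rad}B$, $K_i=U_i\cap K$. Since $U$ lies in the open set $\mathcal G_0$, Lemma 6 applies: for $\theta\in\mathcal R_Z(U)$, $\operatorname{im}\theta_i\subset U_i\cap K=K_i$, so $\theta_i\in\mathrm{Sym}^2K_i$ by (S1). Hence $\mathcal R_Z(U)=\mathcal R(K;K_\bullet)$. Its dimension is $R_Z$, by (1) and $U\in\mathcal G_0$. Now use (1) inside $K$, then (1) in $V$, then (3), with $f(n_i)=f(\kappa_i)+f(\bar n_i)+\kappa_i\bar n_i$: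
$$\sum_if(\kappa_i)-f(\kappa)+\dim\mathcal Q(K;K_\bullet)=R_Z=\sum_if(n_i)-f(r)+Q_Z\le\sum_i\big[f(\kappa_i)+2\kappa_i\bar n_i-\kappa_i\bar r\big]-f(\kappa).$$
Therefore
$$0\le\dim\mathcal Q(K;K_\bullet)\le-\sum_i\kappa_i(\bar r-2\bar n_i)\le0,$$
the last step because $\bar n_i\le\bar r/2$. So all terms vanish. This gives $\dim\mathcal Q(K;K_\bullet)=0$, hence item 1, and $\bar n_i=\bar r/2$ whenever $\kappa_i>0$, hence item 2. $\square$

*Check on two generic planes in $\mathbb C^3$.* $\kappa=\kappa_1=\kappa_2=1$, $\bar r=2$, $\bar n_i=1$. Item 1: $R=1+1-1=1$. Item 2: equality. The right side of (3) is $3+2-2(1+1)=1=Q$.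

## 9. Too little dimension forces a quadric, and the trichotomy for $R_Z$

Item 1 of Proposition 7 says that no nonzero form on $K$ vanishes on all $K_i$. The next lemma shows that this forces the $K_i$ to be large in total.

**Lemma 8.** Let $\kappa\ge1$ and let $K_1,\dots,K_p\subset K=\mathbb C^\kappa$ have dimensions $x_i\le\kappa-1$ with $\sum x_i\le2\kappa-2$. Then some nonzero quadratic form on $K$ vanishes on all $K_i$.

*Proof.* Induct on $\kappa$. For $\kappa=1$ all $x_i=0$ and any nonzero form works. Let $\kappa\ge2$. By semicontinuity of $\dim\mathcal Q$ it suffices to treat generic $K_i$. Order $x_1\ge x_2\ge\cdots$, padding with zeros.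

**Case $x_1+x_2\le\kappa$: a form exists by counting.** It suffices that $\sum f(x_i)<f(\kappa)$, i.e. $\sum x_i(x_i+1)<\kappa(\kappa+1)$. If $x_1\le\kappa/2$, then
$$\sum x_i(x_i+1)\le\Big(\frac\kappa2+1\Big)(2\kappa-2)=\kappa^2+\kappa-2 .$$
If $x_1>\kappa/2$, let $\lambda=\kappa-x_1\ge1$. Then $\kappa\ge2\lambda+1$, $x_i\le\lambda$ for $i\ge2$, and $\sum_{i\ge2}x_i\le2\kappa-2-(\kappa-\lambda)=\kappa+\lambda-2$. So
$$\sum x_i(x_i+1)-\kappa(\kappa+1)\le(\kappa-\lambda)(\kappa-\lambda+1)+(\lambda+1)(\kappa+\lambda-2)-\kappa(\kappa+1)=-\kappa(\lambda-1)+2\lambda^2-2\lambda-2 .$$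
Since $\kappa\ge2\lambda+1$ and $\lambda-1\ge0$, this is at most $-(2\lambda+1)(\lambda-1)+2\lambda^2-2\lambda-2=-\lambda-1<0$.

**Case $x_1+x_2>\kappa$: divide by an intersection.** By genericity $K_1+K_2=K$. Let $E=K_1\cap K_2$, of dimension $x_1+x_2-\kappa>0$, and $\kappa'=\dim K/E=2\kappa-x_1-x_2<\kappa$. Since $x_1,x_2\le\kappa-1$, $\kappa'\ge2$. In $K/E$ the images of $K_1,K_2$ have dimensions $\kappa-x_2$ and $\kappa-x_1$, and $\kappa'-(\kappa-x_2)=\kappa-x_1\ge1$ and likewise for the other, so both are at most $\kappa'-1$. The images of the $K_i$, $i\ge3$, have total dimension at most $\sum_{i\ge3}x_i\le2\kappa-2-x_1-x_2=\kappa'-2$, so each is at most $\kappa'-1$. The total is at most $(\kappa-x_2)+(\kappa-x_1)+\kappa'-2=2\kappa'-2$. By induction some nonzero form on $K/E$ vanishes on all images. Its pullback to $K$ vanishes on all $K_i$. $\square$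

We also need one identity. The third difference of a quadratic polynomial vanishes. Applied to $f$ at base point $s$ with steps $x-s,y-s,z-s$, this says that for all $s,x,y,z$
$$f(x)+f(y)+f(z)-f(s)=f(x+y-s)+f(x+z-s)+f(y+z-s)-f(x+y+z-2s).\tag{4}$$

**Corollary 9.** If $Q_Z>0$, then one of the following holds:

* $R_Z=0$;
* there are $a\in Z$ and $J\subset Z\setminus\{a\}$ with $e_{aj}>0$ for $j\in J$ and $R_Z=\sum_{j\in J}f(e_{aj})$;
* $Z$ contains an admissible triple $\{a,b,c\}$ with $R_Z\le f(e_{ab})+f(e_{ac})+f(e_{bc})$.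

*Proof.* Take $K$, $K_i$, $\kappa$, $\kappa_i$ from Proposition 7. Put $P=\{i\in Z:\kappa_i>0\}$ and $p=|P|$. If $\kappa=0$, item 1 gives $R_Z=0$. Let $\kappa\ge1$.

**Step 1: translate to numbers.** Since $\mathcal Q(K;K_\bullet)=0$ while $\mathrm{Sym}^2K^*\ne0$, $P\ne\emptyset$. By item 2, $\bar n_i=\bar r/2$ for $i\in P$, so $\bar r=2\mu$ with $\mu$ an integer, and $\mu\ge1$ because $\kappa<r$. Thus
$$n_i=\kappa_i+\mu\ (i\in P),\qquad r=\kappa+2\mu,\qquad e_{ij}=\kappa_i+\kappa_j-\kappa\ \ (i\ne j\text{ in }P).$$
In (3) drop the nonnegative terms $f(\bar n_i)$ for $i\notin P$: this leaves $0<f(2\mu)+2\kappa\mu-\sum_P[f(\mu)+\kappa_i\mu]$. Dividing by $\mu$,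
$$\sum_{i\in P}\kappa_i<2\kappa+2\mu+1-\frac{p(\mu+1)}2.\tag{5}$$

**Step 2: some $\kappa_a=\kappa$ gives a star.** Then $a\in P$, and item 1 gives $R_Z=\sum_{i\in P\setminus\{a\}}f(\kappa_i)$, where $\kappa_i=e_{ai}>0$. This is the second alternative with $J=P\setminus\{a\}$ (and $R_Z=0$ if $J=\emptyset$).

**Step 3: all $\kappa_i\le\kappa-1$ gives a triangle.** As $\mathcal Q(K;K_\bullet)=0$, Lemma 8 yields $\sum_P\kappa_i\ge2\kappa-1$. If $p\ge4$, (5) gives $\sum_P\kappa_i<2\kappa+2\mu+1-2(\mu+1)=2\kappa-1$, a contradiction. If $p\le2$, choose for each nonzero $K_i$ a nonzero linear form vanishing on the proper subspace $K_i$. A product of two linear forms including these is a nonzero element of $\mathcal Q(K;K_\bullet)$, a contradiction. So $P=\{a,b,c\}$.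

If $\kappa_b+\kappa_c<\kappa$ for some labeling, then $\ell\ell'$ with $\ell\neq0$ vanishing on $K_b+K_c$ and $\ell'\ne0$ vanishing on $K_a$ lies in $\mathcal Q(K;K_\bullet)$, a contradiction. So $e_{ab},e_{ac},e_{bc}\ge0$. By (5) with $p=3$, $\sum_P\kappa_i<2\kappa+\frac{\mu-1}2\le2\kappa+\mu$, so $n_a+n_b+n_c=\sum_P\kappa_i+3\mu\le2\kappa+4\mu=2r$. Hence $\{a,b,c\}$ is admissible. Finally, item 1 and (4) with $s=\kappa$, $(x,y,z)=(\kappa_a,\kappa_b,\kappa_c)$ give
$$R_Z=f(\kappa_a)+f(\kappa_b)+f(\kappa_c)-f(\kappa)=f(e_{ab})+f(e_{ac})+f(e_{bc})-f(\kappa_a+\kappa_b+\kappa_c-2\kappa),$$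
and $f\ge0$ on integers. $\square$

## 10. The exact rank when $N-n_1\ge d+1$

We now prove Theorem 2 in the remaining range.

**Step 1: a first exact formula.** We claim
$$\mathrm{dof}(G)=\max\{0,\ \varepsilon,\ s_a\ (\text{all }a),\ t_{abc}\ (\text{all admissible }\{a,b,c\})\}.\tag{6}$$
Lemma 5 is the lower bound. For the upper bound use Proposition 4 and bound each $R_Z-N_Z$. If $Q_Z=0$, then $R_Z-N_Z\le\varepsilon$, as computed in Section 6. If $Q_Z>0$, Corollary 9 leaves three possibilities: $R_Z-N_Z\le0$; or, as $N_Z\ge n_a+\sum_Jn_j$,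
$$R_Z-N_Z\le\sum_{j\in J}(f(e_{aj})-n_j)-n_a\le s_a;$$
or, as $N_Z\ge n_a+n_b+n_c$, $R_Z-N_Z\le t_{abc}$ with $\{a,b,c\}$ admissible.

**Step 2: only the star at the largest part matters.** We claim that *if $s_a>0$ then $s_a\le s_1=\sigma$.* Let $a\ne1$, $J=\{j\ne a:f(e_{aj}^+)>n_j\}$, which is nonempty because $s_a>0$, and $t=n_1-n_a\ge0$. For $j\in J$ we have $f(e_{aj}^+)>n_j\geq 1$, so $e_{aj}\ge1$.

If $1\notin J$: for $j\in J$, $e_{1j}=e_{aj}+t$, and $f(e_{1j})=f(e_{aj})+f(t)+e_{aj}t\ge f(e_{aj})+t$. As $J$ is nonempty and $J\subset\{2,\dots,k\}$,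
$$s_1\ge\sum_J(f(e_{1j})-n_j)-n_1\ge\sum_J(f(e_{aj})-n_j)+t-n_1=s_a .$$
If $1\in J$: for $j\in J\setminus\{1\}$, $e_{1j}\ge e_{aj}\ge1$, so $f(e_{1j})\ge f(e_{aj})$. Exchanging the roles of $n_1$ and $n_a$,
$$s_a=f(e_{1a})-n_1-n_a+\sum_{J\setminus\{1\}}(f(e_{aj})-n_j)\le\big(f(e_{1a})-n_a\big)+\sum_{J\setminus\{1\}}(f(e_{1j})-n_j)-n_1\le s_1 .$$

**Step 3: only the triangle on the three largest parts matters.** We claim that *if $\{a,b,c\}$ is admissible, then either $\{1,2,3\}$ is admissible and $t_{abc}\le t_{123}$, or $t_{abc}\le\varepsilon$.* For integer triples $x=(x_1,x_2,x_3)$ with $x_i+x_j\ge r$ for all pairs, let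
$$T(x)=\sum_{i<j}f(x_i+x_j-r)-\sum_ix_i .$$
Increasing one coordinate $x_i$ by $1$ preserves the inequalities, and since $f(y+1)-f(y)=y+1$, it changes $T$ by $(x_i+x_j-r+1)+(x_i+x_l-r+1)-1\ge1$. Order $n_a\ge n_b\ge n_c$. Then $n_a\le n_1$, $n_b\le n_2$, $n_c\le n_3$, and we go from $(n_a,n_b,n_c)$, where $T=t_{abc}$, to $(n_1,n_2,n_3)$ by unit increments.

If $n_1+n_2+n_3\le2r$, the end point is admissible and $t_{123}\ge t_{abc}$. Otherwise the coordinate sum climbs in unit steps from at most $2r$ to more than $2r$, so some triple $x$ on the path has $\sum x_i=2r$, and $T(x)\ge t_{abc}$. By (4) with $s=r$ and $f(0)=0$,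
$$T(x)=\sum_if(x_i)-f(r)-\sum_ix_i=\sum_{i=1}^3\binom{x_i}2-f(r)\le\varepsilon,$$
because $1\le x_i\le n_i$ for $i\le3$, and by (2).

**Step 4: translate into $d$ and $\tau$.** By (6) and Steps 2 and 3, $\mathrm{dof}(G)=\max\{0,\varepsilon,\sigma,t_{123}\}$, with $t_{123}$ omitted unless $\{1,2,3\}$ is admissible. Since $n_1\ge n_2\ge n_3$, the smallest of $e_{12},e_{13},e_{23}$ is $e_{23}$, so admissibility means $n_2+n_3\ge r$ and $n_1+n_2+n_3\le2r$. As $r=N-d-1=n_1+n_2+n_3-\delta$, these conditions read $n_1\le\delta$ and $n_1+n_2+n_3\ge2\delta$, which is exactly that $\tau$ is active. Moreover $e_{12}=\delta-n_3$, $e_{13}=\delta-n_2$, $e_{23}=\delta-n_1$, and $f(y)=\binom{y+1}2$, so $t_{123}=\tau$. This proves the first case of Theorem 2.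

**Step 5: the simpler formula when $n_1\ge d+1$.** Here $\sum_{j\ge2}n_j=N-n_1\le r$, so generically $U_2,\dots,U_k$ are linearly independent subspaces. Let $\theta\in\mathcal R_Z(U)$ with $1\in Z$. Then $\sum_{j\in Z\setminus\{1\}}\theta_j=-\theta_1\in\mathrm{Sym}^2U_1$. In a basis adapted to the independent $U_j$ the left side is block diagonal, so its image is $\bigoplus_j\operatorname{im}\theta_j$, and this lies in $U_1$. By (S1), $\theta_j\in\mathrm{Sym}^2(U_1\cap U_j)$. Conversely any such $\theta_j$ determine a relation. So $R_Z=\sum_{j\in Z\setminus\{1\}}f(e_{1j}^+)$ if $1\in Z$. If $1\notin Z$, independence gives $R_Z=0$. In Proposition 4 the sets $Z\ni1$ contribute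
$$\max_{Z\ni1}\Big(\sum_{j\in Z\setminus\{1\}}\big(f(e_{1j}^+)-n_j\big)-n_1\Big)=\sigma,$$
and the others contribute $0$. So $\mathrm{dof}(G)=\max\{0,\sigma\}$, the third case of Theorem 2. $\square$

Together with Section 3 this proves Theorem 2, and by the reduction at the end of Section 3 also Theorem 1. $\blacksquare$

**Remark (two parts).** The argument also works for $k=2$, with no $\tau$. For $n_1,n_2\ge d+1$, Step 5 applies with $h_2=d+1$ and $\sigma=\big(\binom{d+2}2-n_2\big)^+-n_1$, so $K_{n_1,n_2}$ is $d$-rigid if and only if $n_1+n_2\ge\binom{d+2}2$, in agreement with Bolker and Roth. For instance, $K_{7,7}$ in $\mathbb R^4$ has $49$ edges, more than the $4\cdot14-10=46$ that a rigid graph needs, but $14<15$, so it is not $4$-rigid.
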